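\title{Countable distributive semilattices as congruence semilattices of modular lattices in a locally finite variety}

\begin{abstract}
We prove that every countable distributive $(\vee,0)$-semilattice is isomorphic to the semilattice of compact congruences of a countable modular lattice with zero whose $k$-generated sublattices have at most $4k^2(k+1)9^k$ elements. All these lattices have breadth at most two and lie in a single locally finite variety of modular lattices; a bounded lattice can be chosen exactly when the semilattice has a largest element. The lattices are unions of products of two finite chains into which extra elements are inserted to make prescribed edges projective.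
\end{abstract}

\section{Introduction}\label{sec:intro}

A $(\vee,0)$-semilattice $S$ is \emph{distributive} if, whenever $c\le a\vee b$ in $S$, there are $a'\le a$ and $b'\le b$ in $S$ with $c=a'\vee b'$. For a lattice $K$, let $\operatorname{Con}K$ be its lattice of congruences and $\operatorname{Con}_cK$ the $(\vee,0)$-semilattice of its compact, that is, finitely generated, congruences. The semilattice $\operatorname{Con}_cK$ is always distributive. Indeed, $\operatorname{Con}K$ is a distributive lattice, so a compact $\gamma\le\alpha\vee\beta$ equals $(\gamma\wedge\alpha)\vee(\gamma\wedge\beta)$; this congruence is the directed union of the congruences $\alpha'\vee\beta'$ with $\alpha'\le\gamma\wedge\alpha$ and $\beta'\le\gamma\wedge\beta$ compact, and the finitely many generators of $\gamma$ lie in one of them.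

A theorem of Bergman states that every countable distributive $(\vee,0)$-semilattice is isomorphic to the semilattice of compact two-sided ideals of some locally matricial algebra (a direct limit of finite products of full matrix algebras over a field). The question of this paper asks for a representation by congruences of modular lattices that are small in a uniform sense. Recall that a lattice is \emph{modular} if $a\le c$ implies $a\vee(b\wedge c)=(a\vee b)\wedge c$, that a \emph{variety} is a class of lattices defined by identities, and that a variety is \emph{locally finite} if its finitely generated members are finite. A lattice $K$ generates a locally finite variety if and only if, for every $k$, the cardinalities of the $k$-generated sublattices of $K$ have a finite upper bound (Lemma~\ref{lem:locfin}). The following problem is posed by Wehrung~\cite{Wehrung}.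

\begin{quote}
\emph{Let $S$ be a countable distributive $(\vee,0)$-semilattice. Is there a modular lattice $K$, generating a locally finite variety, such that $\operatorname{Con}_cK\cong S$?}
\end{quote}

Two observations show where the difficulty lies. First, the congruence lattice of a finite modular lattice is Boolean (Remark~\ref{rem:boolean}), so already the three-element chain $S$ requires an infinite $K$. It is natural to write $S$ as a direct limit of finite Boolean semilattices and to build $K$ as the union of an increasing sequence of finite modular lattices. Such a union is locally finite, since finitely many elements lie in one finite stage; but nothing bounds the size of the sublattice they generate in terms of their number.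

Second, the modular lattices closest to matrix algebras, the lattices of subspaces, violate such a bound. Let $U$ be a vector space over a field $F$ with basis $u_1,\dots,u_n$, let $T$ permute the basis cyclically, and let $\Delta=\{(u,u):u\in U\}$ and $\Gamma=\{(u,Tu):u\in U\}$. For every subspace $W$ of $U$,
\[
\bigl((W\oplus0)+\Gamma\bigr)\cap(0\oplus U)=0\oplus TW,\qquad
\bigl((0\oplus W)+\Delta\bigr)\cap(U\oplus0)=W\oplus0 .
\]
Hence the five subspaces $U\oplus0$, $0\oplus U$, $\Delta$, $\Gamma$, $Fu_1\oplus0$ of $U\oplus U$ generate all $n$ lines $Fu_i\oplus 0$. A lattice that contains the subspace lattices of $F^{2n}$ for infinitely many $n$ therefore never generates a locally finite variety, even if $F$ is finite. The cause is a cycle of projectivities that leads from a long interval back to itself without being the identity. To force congruences to coincide one needs many projectivities between long intervals, so one might expect such cycles to be unavoidable and guess that the answer is negative. It is positive.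

\begin{theorem}\label{thm:main}
For every countable distributive $(\vee,0)$-semilattice $S$ there is a countable modular lattice $K$ with zero such that $\operatorname{Con}_cK\cong S$ and, for every $k\ge1$, every $k$-generated sublattice of $K$ has at most
\[
\beta(k)=4k^2(k+1)9^k
\]
elements. In particular, $K$ generates a locally finite variety.
\end{theorem}

The bound $\beta$ does not depend on $S$, and this gives one variety for all $S$. A lattice has \emph{breadth at most $n$} if every join of $n+1$ elements is the join of $n$ of them.

\begin{theorem}\label{thm:variety}
There is a locally finite variety $\mathbf V$ of modular lattices such that, up to isomorphism, $\{\operatorname{Con}_cK: K\in\mathbf V\text{ countable}\}$ is exactly the class of all countable distributive $(\vee,0)$-semilattices. Moreover, for each such semilattice $S$, the lattice $K\in\mathbf V$ with $\operatorname{Con}_cK\cong S$ can be taken with zero and of breadth at most $2$. It can be taken with both $0$ and $1$, still of breadth at most $2$, if and only if $S$ has a largest element.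
\end{theorem}

Breadth $2$ cannot be lowered to $1$ (Proposition~\ref{prop:breadthone}).

The proof writes $S$ as a direct limit of power sets $2^{P_i}$ of finite sets of colors. At stage $i$ we take a product $C_i\times D_i$ of two finite chains whose edges are colored by $P_i$, and we insert new elements along certain rectangles so that edges of equal color become projective while edges of different colors stay independent. Passing to the next stage subdivides the edges according to the map $2^{P_i}\to2^{P_{i+1}}$. Every rectangle is a single square at the stage at which it is born, and this is what rules out long cycles and gives the bound $\beta(k)$.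

\section{The three-element chain}\label{sec:ladder}

Let $C=\{0<1<2<\dots<\infty\}$ and $D=\{0<1\}$. In the product $C\times D$, insert one new element $z_n$ into each square with finite coordinates: for $g\in C\times D$ let $g<z_n$ if and only if $g\le(n,0)$, let $z_n<g$ if and only if $(n+1,1)\le g$, and let the $z_n$ be pairwise incomparable. Call the resulting poset the \emph{ladder} $L$ (Figure~\ref{fig:fins}, left). Put $l(z_n)=(n,0)$, $u(z_n)=(n+1,1)$, and $l(g)=u(g)=g$ for $g\in C\times D$. If $a,b\in L$ are incomparable and one of them is some $z_n$, their common upper bounds are the elements of $C\times D$ above $u(a)$ and $u(b)$; so $a\vee b=u(a)\vee u(b)$, and dually $a\wedge b=l(a)\wedge l(b)$. Thus $L$ is a lattice with sublattice $C\times D$. It is modular by Example~\ref{ex:laddertower} below.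

\emph{Small sublattices.} Let $X\subseteq L$ have $k$ elements and let $A$ be the set of first coordinates of the elements $l(x),u(x)$, $x\in X$. By the formulas above, $(A\times D)\cup X$ is a sublattice. It has at most $4k+k=5k$ elements.

\emph{Congruences.} The five elements $(n,0)$, $(n+1,0)$, $(n,1)$, $z_n$, $(n+1,1)$ form a diamond $M_n$: three pairwise incomparable elements with common meet and common join. A congruence that identifies two elements of a diamond identifies all five. Consecutive diamonds $M_n$, $M_{n+1}$ share the two elements $(n+1,0)$ and $(n+1,1)$, so a congruence that collapses one diamond collapses all of them. Let $I=L\setminus\{(\infty,0),(\infty,1)\}$, the union of the diamonds. Since $I$ is an ideal and its complement is a filter, the partition $\alpha$ into $I$ and $L\setminus I$ is a congruence. Let $\theta$ be a congruence that identifies some $a<b$. If $a,b\in I$, then $\theta$ identifies a covering pair of the finite interval $[a,b]$, and every covering pair of $I$ lies in a diamond. If $a=(\infty,0)$ and $b=(\infty,1)$, meeting with $(0,1)$ identifies $(0,0)$ and $(0,1)$. If $a\in I$ and $b\notin I$, joining with some $(n,1)\ge a$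 identifies $(n,1)$ with $(\infty,1)$, hence with $(n+1,1)$. In each case $\theta$ collapses $I$; joining $(0,0)$ and $(0,1)$ with $(\infty,0)$, we see that it collapses $L\setminus I$ too. So $\alpha\le\theta$, and since $\alpha$ has two classes, the congruences of $L$ are $0<\alpha<1$. All three are compact, and $\operatorname{Con}_cL$ is the three-element chain.

\emph{Finite stages.} Let $C_i=\{0,1,\dots,i+1,\infty\}$ and let $L_i$ consist of $C_i\times D$ and $z_0,\dots,z_i$. Give the color $a$ to the edges $[n,n+1]$ of $C_i$ and to the edge of $D$, and the color $b$ to the edge $[i+1,\infty]$. In $L_i$ the two colors generate independent congruences, and $\operatorname{Con}L_i\cong2^{\{a,b\}}$ (Example~\ref{ex:laddertower}). In $L_{i+1}$ the $b$-edge has been cut into an $a$-edge and a $b$-edge. So the transition map is $\varphi(\{a\})=\{a\}$, $\varphi(\{b\})=\{a,b\}$; it identifies $\{b\}$ with $\{a,b\}$, and the three-element chain appears in the limit.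

\emph{What the ladder does not show.} In the ladder only $a$-edges have to be tied together, and $a$-edges are never subdivided. Consider instead three colors with $\varphi(\{a\})=\{a\}$, $\varphi(\{b\})=\{a,b\}$, $\varphi(\{c\})=\{b,c\}$. Here $\varphi^2$ sends a nonempty set of colors to the initial segment of $a,b,c$ that ends with its last letter, so the limit is the four-element chain. A $c$-edge produces a new $b$-edge at every stage; these $b$-edges must generate the same congruence, and each is subdivided at every later stage. An element $z$ inserted into the square spanned by two $b$-edges finds that square replaced, one stage later, by the product $\{0,1,2\}^2$. If $z$ remains the only new element between $(0,0)$ and $(2,2)$, then $(1,0)\vee\bigl(z\wedge(2,0)\bigr)=(1,0)$ but $\bigl((1,0)\vee z\bigr)\wedge(2,0)=(2,0)$, and modularity fails. More elements are needed.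

Which ones is suggested by the symmetry of the diamond. For a chain $e$, consider the triples $(x,y,w)\in e^3$ with $x\wedge y=x\wedge w=y\wedge w$, ordered coordinatewise. For $|e|=2$ they form the diamond. In general such a triple is either $(x,y,x\wedge y)$, which we read as the point $(x,y)$ of $e\times e$, or $(s,s,t)$ with $s<t$, a new element (Figure~\ref{fig:fins}, right). The element $(s,s,t)$ lies above the point $(x,y)$ exactly when $(x,y)\le(s,s)$, below it exactly when $(t,t)\le(x,y)$, and below $(s',s',t')$ exactly when $s\le s'$ and $t\le t'$. Section~\ref{sec:fins} takes these three rules as the definition of the order and allows many rectangles in one grid.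

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \n in {0,1,2}{
  \draw (\n,\n)--(\n+1,\n+1);
  \draw (\n-1,\n+1)--(\n,\n+2);
  \draw[dashed] (\n,\n)--(\n,\n+2);
  \filldraw[fill=white] (\n,\n+1) circle (2.6pt);}
\foreach \n in {0,1,2,3,4.4}{
  \draw (\n,\n)--(\n-1,\n+1);
  \fill (\n,\n) circle (2pt);
  \fill (\n-1,\n+1) circle (2pt);}
\draw[dotted,thick] (3,3)--(4.4,4.4);
\draw[dotted,thick] (2,4)--(3.4,5.4);
\node[below] at (0,0) {\small$(0,0)$};
\node[right] at (4.4,4.4) {\small$(\infty,0)$};
\node[above] at (3.4,5.4) {\small$(\infty,1)$};
\node[right] at (0,1) {\small$z_0$};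
\node[right] at (1,2) {\small$z_1$};
\begin{scope}[xshift=9.3cm,scale=1.3]
\foreach \n in {0,1,2}{
  \draw (\n,\n)--(\n-2,\n+2);
  \draw (-\n,\n)--(2-\n,2+\n);}
\foreach \x in {0,1,2}{\foreach \y in {0,1,2}{\fill (\x-\y,\x+\y) circle (1.6pt);}}
\draw[dashed] (0,0)--(0,4);
\draw[dashed] (0,1)--(0.6,2)--(0,3);
\foreach \p in {(0,1),(0,3),(0.6,2)}{\filldraw[fill=white] \p circle (2pt);}
\node[left] at (0,1) {\small$01$};
\node[left] at (0,3) {\small$12$};
\node[right] at (0.6,2) {\small$02$};
\node[below] at (0,0) {\small$(0,0)$};
\node[above] at (0,4) {\small$(2,2)$};
\end{scope}
\end{tikzpicture}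
\caption{Products of two chains (black points, solid edges) with inserted elements (white points, dashed edges). Left: the ladder, a modular lattice whose congruences form a three-element chain. Right: the product $\{0,1,2\}^2$ with three inserted elements; the one marked $st$ lies above $(s,s)$ and below $(t,t)$.}
\label{fig:fins}
\end{figure}

\section{Tools from lattice theory}\label{sec:tools}

For $a\le b$ in a lattice, $[a,b]$ is the interval $\{x:a\le x\le b\}$; it is \emph{prime} if $b$ covers $a$. A congruence \emph{collapses} $[a,b]$ if it identifies $a$ and $b$; it then identifies all elements of $[a,b]$. A congruence identifies $a$ and $b$ if and only if it collapses $[a\wedge b,a\vee b]$. Intervals of the form $[a\wedge b,a]$ and $[b,a\vee b]$ are \emph{transposes} of each other, and two intervals are \emph{projective} if they are connected by a finite sequence of transposes. A congruence that collapses an interval collapses its transposes (join with $b$, or meet with $a$), so projective intervals generate the same congruence. We use the \emph{Jordan--H\"older theorem}: in a modular lattice of finite length, the prime intervals of any two maximal chains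 can be matched bijectively so that corresponding intervals are projective.

Projectivity shows that two congruences are equal. To show that congruences are different, and to prove modularity, we use valuations. A \emph{valuation} on a lattice $L$ is a map $v:L\to\mathbb R$ with $v(a)+v(b)=v(a\vee b)+v(a\wedge b)$ for all $a,b$.

\begin{lemma}\label{lem:val}
Let $v$ be an isotone valuation on a lattice $L$.
\begin{enumerate}
\item[(a)] If $v$ is strictly increasing, then $L$ is modular.
\item[(b)] The relation $\theta_v$, defined by $a\mathrel{\theta_v}b$ if and only if $v(a\wedge b)=v(a\vee b)$, is a congruence of $L$.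
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $a\le c$. Then $a\vee(b\wedge c)\le(a\vee b)\wedge c$. Since $a\wedge b\wedge c=a\wedge b$ and $a\vee b\vee c=b\vee c$, two applications of the valuation identity show that both sides have the value $v(a)+v(b)+v(c)-v(a\wedge b)-v(b\vee c)$. So they are equal.

(b) First let $p\le q$ with $v(p)=v(q)$, and let $c\in L$. Since $q\wedge(p\vee c)\ge p$,
\[
v(q\vee c)=v\bigl(q\vee(p\vee c)\bigr)=v(q)+v(p\vee c)-v\bigl(q\wedge(p\vee c)\bigr)\le v(p\vee c),
\]
so $v(p\vee c)=v(q\vee c)$; dually $v(p\wedge c)=v(q\wedge c)$. The relation $\theta_v$ is reflexive and symmetric. Let $a\mathrel{\theta_v}b$ and put $p=a\wedge b$, $q=a\vee b$. Both $a\vee c$ and $b\vee c$ lie in $[p\vee c,q\vee c]$, on which $v$ is constant, so $a\vee c\mathrel{\theta_v}b\vee c$; dually for meets. If also $b\mathrel{\theta_v}c$, then $v(b)=v(a\vee b)$ gives $v(b\vee c)=v(a\vee b\vee c)$, and $v(b\vee c)=v(b)$; so $v(a\vee b\vee c)=v(b)$, and dually $v(a\wedge b\wedge c)=v(b)$. Thus $v$ is constant on an interval containing $a\wedge c$ and $a\vee c$, and $a\mathrel{\theta_v}c$.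
\end{proof}

\begin{lemma}\label{lem:confin}
Let $L$ be a finite modular lattice, $M$ a maximal chain of $L$, and $\chi$ a map from the set of prime intervals of $M$ onto a set $P$ of colors. Suppose that
\begin{enumerate}
\item[(a)] prime intervals of $M$ of the same color are projective in $L$;
\item[(b)] for each $q\in P$ there is an isotone valuation $v_q$ on $L$ such that, for a prime interval $[a,b]$ of $M$, we have $v_q(a)<v_q(b)$ if and only if $\chi([a,b])=q$.
\end{enumerate}
Let $\alpha_q$ be the congruence generated by any prime interval of $M$ of color $q$. Then $Y\mapsto\bigvee_{q\in Y}\alpha_q$ is an isomorphism from $2^P$ onto $\operatorname{Con}L$.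
\end{lemma}

\begin{proof}
By (a), $\alpha_q$ is well defined. The map preserves joins and zero. Every prime interval of $L$ belongs to a maximal chain, so by the Jordan--H\"older theorem it is projective to one of $M$ and generates some $\alpha_q$. A congruence $\theta$ is the join of the congruences generated by the prime intervals it collapses: if $a\mathrel\theta b$, then $\theta$ collapses all prime intervals of a maximal chain from $a\wedge b$ to $a\vee b$. So the map is onto. By (b) and Lemma~\ref{lem:val}, the congruence $\theta_{v_q}$ contains $\alpha_{q'}$ for $q'\ne q$ and does not contain $\alpha_q$. Hence $\alpha_q\le\bigvee_{q'\in Y}\alpha_{q'}$ only if $q\in Y$, and the map is one-to-one.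
\end{proof}

\begin{remark}\label{rem:boolean}
Every finite modular lattice $L$ satisfies the hypotheses. Color a prime interval by its projectivity class, and let $v_q(x)$ be the number of prime intervals of class $q$ in a maximal chain of $[0,x]$, which is well defined by the Jordan--H\"older theorem. In a modular lattice $x\mapsto x\vee b$ is an isomorphism $[a\wedge b,a]\to[b,a\vee b]$ that sends each subinterval to a transpose, so $v_q(a)-v_q(a\wedge b)=v_q(a\vee b)-v_q(b)$. Hence $\operatorname{Con}L$ is Boolean.
\end{remark}

Next we recall direct limits. \emph{Homomorphism} of semilattices means $(\vee,0)$-homomorphism. Let $\varphi_i:S_i\to S_{i+1}$ $(i<\omega)$ be homomorphisms and $\varphi_{ij}=\varphi_{j-1}\cdots\varphi_i$ for $i\le j$. A semilattice $S$ with homomorphisms $f_i:S_i\to S$ satisfying $f_{i+1}\varphi_i=f_i$ is a \emph{direct limit} of the sequence if $S=\bigcup_if_i[S_i]$ and if $f_i(x)=f_i(y)$ implies $\varphi_{ij}(x)=\varphi_{ij}(y)$ for some $j\ge i$. If $(S,f_i)$ and $(S',f_i')$ are direct limits of the same sequence, then $f_i(x)\mapsto f'_i(x)$ is a well-defined isomorphism $S\to S'$. We write $S\cong\varinjlim(S_i,\varphi_i)$.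

\begin{lemma}\label{lem:union}
Let $K$ be the union of an increasing sequence of sublattices $K_i$, and let $\psi_i:\operatorname{Con}_cK_i\to\operatorname{Con}_cK_{i+1}$ send $\alpha$ to the congruence of $K_{i+1}$ generated by $\alpha$. Then $\operatorname{Con}_cK\cong\varinjlim(\operatorname{Con}_cK_i,\psi_i)$.
\end{lemma}

\begin{proof}
For a set $X$ of pairs of elements of a lattice $L$, let $\operatorname{con}_L(X)$ be the congruence generated by $X$. If $L$ is a sublattice of $L'$, then $\operatorname{con}_{L'}(\operatorname{con}_L(X))=\operatorname{con}_{L'}(X)$, because $\operatorname{con}_{L'}(X)$ restricts to a congruence of $L$ containing $X$. Hence $\psi_i$ and the maps $f_i(\alpha)=\operatorname{con}_K(\alpha)$ send $\operatorname{con}_{K_i}(X)$ to $\operatorname{con}_{K_{i+1}}(X)$ and to $\operatorname{con}_K(X)$; they preserve compactness, joins and zero, and $f_{i+1}\psi_i=f_i$. A finite set of pairs lies in some $K_i^2$, so the images of the $f_i$ cover $\operatorname{Con}_cK$. For $X\subseteq K_i^2$, the increasing union $\bigcup_{j\ge i}\operatorname{con}_{K_j}(X)$ is a congruence of $K$ contained in every congruence of $K$ that contains $X$; so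 it equals $\operatorname{con}_K(X)$. If $X,Y\subseteq K_i^2$ are finite and $\operatorname{con}_K(X)=\operatorname{con}_K(Y)$, then $X\subseteq\operatorname{con}_{K_j}(Y)$ and $Y\subseteq\operatorname{con}_{K_j}(X)$ for some $j$, that is, $\operatorname{con}_{K_j}(X)=\operatorname{con}_{K_j}(Y)$.
\end{proof}

\begin{lemma}\label{lem:locfin}
A class $\mathcal K$ of lattices generates a locally finite variety if and only if, for every $k\ge1$, there is a finite upper bound on the cardinalities of the $k$-generated sublattices of members of $\mathcal K$.
\end{lemma}

\begin{proof}
Let $\mathbf V$ be the variety generated by $\mathcal K$ and $F_k$ its free lattice on $k$ generators. Every $k$-generated member of $\mathbf V$ is a homomorphic image of $F_k$. If $\mathbf V$ is locally finite, $|F_k|$ is the required bound. Conversely, suppose a bound exists. Then there are, up to isomorphism, finitely many pairs $(L,\bar a)$ with $L$ a sublattice of a member of $\mathcal K$ generated by the $k$-tuple $\bar a$. An identity in $k$ variables holds in $\mathbf V$ if and only if it holds in $\mathcal K$, that is, at each of these tuples. So the homomorphisms $F_k\to L$ sending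 the free generators to $\bar a$ separate the points of $F_k$, and $F_k$ embeds in a finite product of finite lattices.
\end{proof}

\section{Boolean approximation of a distributive semilattice}\label{sec:boolean}

For a finite set $P$ we view $2^P$ as a semilattice under union. A homomorphism $f$ from $2^P$ to a semilattice is determined by the values $f(p):=f(\{p\})$, which can be chosen freely. A \emph{Boolean system} is a sequence of finite sets $P_i$ and homomorphisms $\varphi_i:2^{P_i}\to2^{P_{i+1}}$ $(i<\omega)$ with $\varphi_i(p)\ne\emptyset$ for all $p\in P_i$. The last condition is needed later because an edge of color $p$ will be cut into edges with colors in $\varphi_i(p)$ and cannot be cut into none. The system is \emph{unital} if $P_0\ne\emptyset$ and $\varphi_i(P_i)=P_{i+1}$ for all $i$.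

\begin{proposition}\label{prop:boolean}
Every countable distributive $(\vee,0)$-semilattice $S$ is the direct limit of a Boolean system. If $S\ne\{0\}$ has a largest element, the system can be taken unital.
\end{proposition}

The task is to make every inequality that holds in $S$ visible as an inclusion of sets at a later stage. This is done one inequality at a time, by splitting points, and it is the only place where distributivity is used.

\begin{lemma}\label{lem:step}
Let $S$ be distributive, $P$ finite, $f:2^P\to S$ a homomorphism, and $x,y\subseteq P$ with $f(x)\le f(y)$. There are a finite set $P'$ and homomorphisms $g:2^P\to2^{P'}$ and $h:2^{P'}\to S$ with $hg=f$ and $g(x)\subseteq g(y)$.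
\end{lemma}

\begin{proof}
Let $N=x\setminus y$. For $p\in N$ we have $f(p)\le\bigvee_{q\in y}f(q)$. Distributivity, extended to finite joins by induction, gives $f(p)=\bigvee_{q\in y}b_{p,q}$ with $b_{p,q}\le f(q)$; if $y=\emptyset$ this says $f(p)=0$. Replace each $p\in N$ by new points $(p,q)$, $q\in y$: let $P'=(P\setminus N)\sqcup(N\times y)$, let $h(p,q)=b_{p,q}$ and $h(r)=f(r)$ for $r\in P\setminus N$, and let
\[
g(p)=\{p\}\times y\ \ (p\in N),\qquad g(q)=\{q\}\cup(N\times\{q\})\ \ (q\in y),\qquad g(r)=\{r\}\ \text{ otherwise.}
\]
Then $hg(p)=\bigvee_qb_{p,q}=f(p)$ for $p\in N$, and $hg(q)=f(q)\vee\bigvee_pb_{p,q}=f(q)$ for $q\in y$, so $hg=f$. For $p\in N$ we have $g(p)\subseteq N\times y\subseteq g(y)$, and $x\setminus N\subseteq y$; so $g(x)\subseteq g(y)$.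
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:boolean}]
We construct $P_i$, $\varphi_i$ and homomorphisms $f_i:2^{P_i}\to S$ with
\begin{equation}\label{eq:approx}
f_{i+1}\varphi_i=f_i,\qquad \bigcup_if_i[2^{P_i}]=S,\qquad f_i(x)\le f_i(y)\ \Rightarrow\ \varphi_i(x)\subseteq\varphi_i(y).
\end{equation}
These properties make $(S,f_i)$ a direct limit of $(2^{P_i},\varphi_i)$.

Enumerate $S=\{s_0,s_1,\dots\}$, with repetitions if $S$ is finite, and let $P_0=\emptyset$. Given $f_i$, extend it to $2^{P_i\sqcup\{*\}}$ by sending $*$ to $s_i$. List the finitely many pairs $x,y\subseteq P_i$ with $f_i(x)\le f_i(y)$ and apply Lemma~\ref{lem:step} to them one after the other, each time to the images of $x$ and $y$ under the maps $g$ obtained so far. An inclusion once obtained persists, because homomorphisms are isotone. Let $P_{i+1}$ and $f_{i+1}$ be the last $P'$ and $h$, and let $\varphi_i$ be the composite of the inclusion $2^{P_i}\subseteq2^{P_i\sqcup\{*\}}$ with the maps $g$. Then $s_i$ lies in the image of $f_{i+1}$, and \eqref{eq:approx} holds.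

To obtain $\varphi_i(p)\ne\emptyset$, let $P_i^+=\{p\in P_i:f_i(p)\ne0\}$, restrict $f_i$ to $2^{P_i^+}$, and replace $\varphi_i(x)$ by $\varphi_i(x)\cap P_{i+1}^+$. Since $f_j(x)=f_j(x\cap P_j^+)$ for $x\subseteq P_j$, the properties \eqref{eq:approx} persist. For $p\in P_i^+$ the new $\varphi_i(p)$ has image $f_i(p)\neq0$ under $f_{i+1}$, so it is nonempty.

Now let $S$ have a largest element $1\ne0$, and take a Boolean system with \eqref{eq:approx}. Choose $i$ and $x\subseteq P_i$ with $f_i(x)=1$; then $x\ne\emptyset$. Put $P'_i=x$ and $P'_{j+1}=\varphi_j(P'_j)$ for $j\ge i$, so that $f_j(P'_j)=1$, and restrict $f_j$ and $\varphi_j$ to $2^{P'_j}$. The first and third properties in \eqref{eq:approx} are inherited, and so is $\varphi_j(p)\ne\emptyset$. For the second, write $s\in S$ as $f_j(y)$ with $j\ge i$ and $y\subseteq P_j$. From $f_j(y)\le1=f_j(P'_j)$ we get $\varphi_j(y)\subseteq P'_{j+1}$, and $f_{j+1}(\varphi_j(y))=s$. Reindexing from $i$ gives a unital system.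
\end{proof}

\section{Grids with fins}\label{sec:fins}

In a finite chain $C$, an \emph{edge} is a prime interval, and $E(C)$ is the set of edges. Two intervals $e,e'$ of a chain, each with at least two elements, are \emph{non-overlapping} if $\max e\le\min e'$ or $\max e'\le\min e$.

Let $C,D$ be finite nonempty chains. A \emph{link} is a pair $R=(e,d)$ of intervals $e\subseteq C$, $d\subseteq D$ with $|e|=|d|\ge2$. The unique order isomorphism $e\to d$ is written $x\mapsto x^R$, or $x\mapsto x^*$ when $R$ is understood; for $y\in d$ we write $y'$ for the element of $e$ with $y'^*=y$. A \emph{link system} is a set $\mathcal R$ of links such that, for distinct $(e_1,d_1),(e_2,d_2)\in\mathcal R$, the intervals $e_1,e_2$ are non-overlapping or the intervals $d_1,d_2$ are non-overlapping. In other words, the rectangles $e\times d$ may touch only along their boundaries. Put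
\[
K=K(C,D,\mathcal R)=(C\times D)\sqcup\{(R;s,t):R=(e,d)\in\mathcal R,\ s,t\in e,\ s<t\}.
\]
The elements of $C\times D$ are \emph{grid elements}; $(R;s,t)$ is a \emph{fin} of $R$, and two fins of the same link (possibly equal) are \emph{companions}. Define $l,u:K\to C\times D$ by $l(g)=u(g)=g$ for grid elements and by $l(z)=(s,s^R)$, $u(z)=(t,t^R)$ for $z=(R;s,t)$. Thus $l(a)\le u(a)$, with equality only for grid elements. Order $K$ as follows:
\begin{itemize}
\item for companions, $(R;s,t)\le(R;s',t')$ if and only if $s\le s'$ and $t\le t'$;
\item if $a,b$ are not companions, $a\le b$ if and only if $u(a)\le l(b)$ in $C\times D$.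
\end{itemize}
On $C\times D$ this is the product order. Three facts are used constantly:
\begin{equation}\label{eq:lu}
\begin{gathered}
l(a)\le a\le u(a);\qquad a\le b\ \Rightarrow\ l(a)\le l(b)\text{ and }u(a)\le u(b);\\
u(a)\le l(b)\ \Rightarrow\ a\le b.
\end{gathered}
\end{equation}
The first is the definition. The second holds for companions because $x\mapsto x^R$ is isotone, and otherwise because $l(a)\le u(a)\le l(b)\le u(b)$. The third is the definition unless $a=(R;s,t)$ and $b=(R;s',t')$, in which case $s<t\le s'<t'$.

The relation $\le$ is a partial order. It is reflexive. Let $a\le b\le c$. If all three are fins of one link, then $a\le c$. Otherwise $a,b$ or $b,c$ are not companions, so $u(a)\le l(b)\le l(c)$ or $u(a)\le u(b)\le l(c)$, and $a\le c$ by \eqref{eq:lu}. If $a\le b\le a$ and $a,b$ are companions, they are equal; if they are not, $u(a)\le l(b)\le u(b)\le l(a)\le u(a)$ shows that both are grid elements and $a=b$.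

\emph{Duality.} Reversing the orders of $C$ and $D$ and renaming $(R;s,t)$ as $(R;t,s)$ turns $K$ into its dual poset and interchanges $l$ and $u$. So every statement about all posets $K(C,D,\mathcal R)$ has a valid dual.

For grid elements write $(x,y)\ll(x_1,y_1)$ if $x<x_1$ and $y<y_1$. For fins $z,z'$ of distinct links, say that $z$ is \emph{before} $z'$ if $l(z')\not\ll u(z)$. For $z=(R;s,t)$ and $z'=(R';s',t')$ this means $t\le s'$ or $t^R\le s'^{R'}$, so the non-overlap condition guarantees that $z$ is before $z'$ or $z'$ is before $z$. This is how that condition enters the computation of joins and meets. Under duality, ``$z$ is before $z'$'' becomes ``$z'$ is before $z$.''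

\begin{lemma}\label{lem:lattice}
The poset $K$ is a lattice, and $C\times D$ is a sublattice. Let $z=(R;s,t)$ with $R=(e,d)$, and let $g=(x,y)$ be a grid element.
\begin{enumerate}
\item[(F1)] If $g\ll u(z)$, then $z\vee g=(R;m,t)$, where $m$ is the largest of the elements $s$, $x$ \textup{(}counted only if $x\in e$\textup{)} and $y'$ \textup{(}counted only if $y\in d$\textup{)}. If $g\not\ll u(z)$, then $z\vee g=u(z)\vee g$.
\item[(F2)] If $l(z)\ll g$, then $z\wedge g=(R;s,n)$, where $n$ is the smallest of the elements $t$, $x$ \textup{(}counted only if $x\in e$\textup{)} and $y'$ \textup{(}counted only if $y\in d$\textup{)}. If $l(z)\not\ll g$, then $z\wedge g=l(z)\wedge g$.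
\item[(F3)] $(R;s,t)\vee(R;s',t')=(R;s\vee s',t\vee t')$ and $(R;s,t)\wedge(R;s',t')=(R;s\wedge s',t\wedge t')$.
\item[(F4)] If $z$ is before a fin $z'$ of another link, then $z\vee z'=u(z)\vee z'$ and $z\wedge z'=z\wedge l(z')$.
\end{enumerate}
\end{lemma}

\begin{proof}
By duality it suffices to treat joins; the meet in (F4) is the dual of the join for the pair $z',z$. If $v$ is above two grid elements, so is $l(v)$; hence joins in $C\times D$ are joins in $K$.

(F1) Let $g\ll u(z)$, that is, $x<t$ and $y<t^*$. Then $m<t$. If $x\notin e$, then $x<\min e$, because $e$ is an interval containing $t>x$; likewise $y<\min d$ if $y\notin d$. So $m$ is the least element of $e$ with $m\ge s$ and $(m,m^*)\ge g$. The fin $w=(R;m,t)$ is above $z$ and $g$. Let $v\ge z,g$. If $v=(R;p,r)$, then $p\ge s$, $r\ge t$ and $(p,p^*)\ge g$, so $p\ge m$ and $v\ge w$. If $v$ is not a fin of $R$, then $l(v)\ge u(z)=u(w)$ and $v\ge w$.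

Let $g\not\ll u(z)$, that is, $x\ge t$ or $y\ge t^*$, and let $v\ge z,g$. Then $l(v)\ge u(z)$: this is the definition if $v$ is not a fin of $R$, and if $v=(R;p,r)$, then $(p,p^*)\ge(x,y)$ forces $p\ge t$. Also $l(v)\ge g$, so $v\ge l(v)\ge u(z)\vee g$, and $u(z)\vee g$ is an upper bound of $z$ and $g$.

(F3) We have $s\vee s'<t\vee t'$, so $w=(R;s\vee s',t\vee t')$ is a fin; it is the least upper bound among fins of $R$. Any other upper bound $v$ has $l(v)\ge(t,t^*)\vee(t',t'^*)=u(w)$, so $v\ge w$.

(F4) We show that every $v\ge z,z'$ is above $u(z)$; then $\{z,z'\}$ and $\{u(z),z'\}$ have the same upper bounds, and the second pair has a join by (F1). If $v$ is not a fin of $R$, then $l(v)\ge u(z)$. If $v=(R;p,r)$, then $v$ and $z'$ are not companions, so $(p,p^*)\ge u(z')\ge l(z')$. As $l(z')\not\ll(t,t^*)$, this forces $p\ge t$, and again $l(v)\ge u(z)$.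

Every pair of elements of $K$ is covered by one of these cases.
\end{proof}

To produce valuations on $K$, we assign lengths to the two chains so that every link preserves length. Isotone maps $\rho_C:C\to\mathbb R$ and $\rho_D:D\to\mathbb R$ are \emph{compatible} if $\rho_C(t)-\rho_C(s)=\rho_D(t^R)-\rho_D(s^R)$ for all $R=(e,d)\in\mathcal R$ and $s,t\in e$. A fin should have the value of the two other corners $(s,t^R)$ and $(t,s^R)$ of its rectangle, and compatibility says that these values agree.

\begin{lemma}\label{lem:valK}
Let $\rho_C,\rho_D$ be isotone and compatible. Define $v(x,y)=\rho_C(x)+\rho_D(y)$ and $v(R;s,t)=\rho_C(s)+\rho_D(t^R)=\rho_C(t)+\rho_D(s^R)$. Then $v$ is an isotone valuation on $K$. If $\rho_C$ and $\rho_D$ are strictly increasing, so is $v$.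
\end{lemma}

\begin{proof}
For a fin $z$ we have $v(l(z))\le v(z)\le v(u(z))$, with strict inequalities in the strict case. If $a\le b$ are not companions, then $v(a)\le v(u(a))\le v(l(b))\le v(b)$, and in the strict case equality throughout forces $a=u(a)=l(b)=b$. On the grid and on the fins of one link, $v$ is a sum of an isotone function of the first coordinate and an isotone function of the second, and the order and the operations are coordinatewise by (F3). This gives isotonicity and strictness for companions, and the valuation identity for two grid elements and for two companions.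

Let $z=(R;s,t)$ and $g=(x,y)$. We must show that $v(z\vee g)+v(z\wedge g)=v(z)+\rho_C(x)+\rho_D(y)$.

\emph{Case $l(z)\ll g\ll u(z)$.} The join is $(R;x\vee y',t)$ and the meet is $(R;s,x\wedge y')$. Their values add up to $\rho_C(s)+\rho_D(t^*)+\rho_C(x\vee y')+\rho_D((x\wedge y')^*)$. The last two terms equal $\rho_C(x)+\rho_D(y)$: literally if $y'\le x$, and by compatibility if $x<y'$.

\emph{Case $g\ll u(z)$, $l(z)\not\ll g$.} If $x\le s$ and $y\le s^*$, then $g\le z$ and there is nothing to prove. If $x\le s$ and $s^*<y<t^*$, the join is $(R;y',t)$, the meet is $(x,s^*)$, and the sum is $\rho_C(y')+\rho_D(t^*)+\rho_C(x)+\rho_D(s^*)$; here $\rho_C(y')+\rho_D(s^*)=\rho_C(s)+\rho_D(y)$ by compatibility. If $s<x<t$ and $y\le s^*$, the join is $(R;x,t)$, the meet is $(s,y)$, and the sum is $\rho_C(x)+\rho_D(t^*)+\rho_C(s)+\rho_D(y)$.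

\emph{Case $g\not\ll u(z)$, $l(z)\ll g$.} This is the dual of the previous case, applied to $-\rho_C$ and $-\rho_D$.

\emph{Case $g\not\ll u(z)$, $l(z)\not\ll g$.} Either $x\ge t$ and $y\le s^*$, with join $(x,t^*)$ and meet $(s,y)$, or $x\le s$ and $y\ge t^*$, with join $(t,y)$ and meet $(x,s^*)$. The identity holds by the first, respectively the second, formula for $v(z)$.

Finally let $z$ be before a fin $z'$ of another link, and write $u=u(z)$, $l=l(z')$. Since $l\not\ll u$, (F2) gives $u\wedge z'=u\wedge l$ and (F1) gives $z\vee l=u\vee l$. By (F4) and the cases above,
\begin{align*}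
v(z\vee z')&=v(u\vee z')=v(u)+v(z')-v(u\wedge l),\\
v(z\wedge z')&=v(z\wedge l)=v(z)+v(l)-v(u\vee l).
\end{align*}
Adding these and using the identity for the grid elements $u,l$ gives $v(z)+v(z')$.
\end{proof}

\begin{corollary}\label{cor:modular}
The lattice $K(C,D,\mathcal R)$ is modular.
\end{corollary}

\begin{proof}
Let $\rho_C(x)$ and $\rho_D(y)$ be the numbers of elements below $x$ and $y$. These maps are strictly increasing, and they are compatible because $e$ and $d$ are intervals, so that $x\mapsto x^R$ maps $[s,t]$ onto $[s^R,t^R]$. Apply Lemmas~\ref{lem:valK} and~\ref{lem:val}(a).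
\end{proof}

\begin{lemma}\label{lem:breadth}
The lattice $K(C,D,\mathcal R)$ has breadth at most $2$.
\end{lemma}

\begin{proof}
Let $w=a_1\vee a_2\vee a_3$.

\emph{Case $w=(R;m,t)$.} Each $a_i$ is either a fin $(R;s_i,t_i)$ with $s_i\le m$ and $t_i\le t$, or satisfies $u(a_i)\le l(w)$. Let $I$ be the set of indices of the first kind. If $t_i\le m$ for all $i\in I$ (in particular if $I=\emptyset$), then $l(w)<w$ is an upper bound of the $a_i$, which is impossible. So $T=\max_{i\in I}t_i>m$. The fin $(R;m,T)\le w$ is an upper bound, so $T=t$; say $a_1=(R;s_1,t)$. An element $v\in[a_1,w]$ that is not a fin of $R$ would satisfy $u(a_1)\le l(v)\le u(v)\le l(w)$, that is, $t\le m$. Hence $a_1\vee a_i=(R;m_i,t)$ for $i=2,3$, and $w=(R;m_2\vee m_3,t)$ is one of these two elements.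

\emph{Case $w=(x,y)$.} Then $u(a_i)\le w$ by \eqref{eq:lu}, and $\bigvee_iu(a_i)$ is an upper bound of the $a_i$, so $w=\bigvee_iu(a_i)$. Suppose first that some $u(a_i)$, say $u(a_1)$, equals $w$. If $a_1$ is a grid element, then $a_1=w$. If $a_1$ is a fin of $R$, every $v\in[a_1,w]$ that is not a fin of $R$ satisfies $w=u(a_1)\le l(v)\le v$, so $v=w$. By (F3), $a_1\vee a_2$ and $a_1\vee a_3$ cannot both be fins of $R$, since their join is the grid element $w$; so one of them is $w$.

Suppose now that no $u(a_i)$ equals $w$. As $C$ and $D$ are chains, we may assume $u(a_1)=(x,y_1)$ and $u(a_2)=(x_2,y)$ with $y_1<y$ and $x_2<x$. Let $v=a_1\vee a_2$. Then $w=u(a_1)\vee u(a_2)\le u(v)\le w$. If $v$ is a grid element, $v=w$. Otherwise $v=(R;s,t)$ with $(t,t^*)=(x,y)$. If $a_1$ is not a fin of $R$, then $u(a_1)\le l(v)$ gives $x\le s<t=x$. If $a_1$ is a fin of $R$, then $u(a_1)=(t,y_1)$ forces $y_1=t^*=y$. Both are contradictions.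
\end{proof}

\section{Towers and their congruences}\label{sec:towers}

We now organize grids with fins into increasing sequences that follow a Boolean system $(P_i,\varphi_i)$. A link must survive subdivision: if $e$ and $d$ are linked, their subdivisions must have the same length, matching colors, and an isomorphism that extends the old one. All of this holds if the way an edge is subdivided depends only on its color.

Let $C_0\subseteq C_1\subseteq\cdots$ and $D_0\subseteq D_1\subseteq\cdots$ be finite nonempty chains, with induced orders; the sets $C_i$ and $D_i$ are regarded as disjoint. An \emph{edge of level $j$} is a member of $E(C_j)\sqcup E(D_j)$. For such an edge $e$ and $i\ge j$, let $e^{(i)}$ be the interval of $C_i$, respectively $D_i$, from $\min e$ to $\max e$. Edges of different levels in the same family of chains are compared through their endpoints: $e$ \emph{lies in} $e'$ if $\min e'\le\min e$ and $\max e\le\max e'$, and non-overlapping has the meaning of Section~\ref{sec:fins}. Given colorings $\chi_i:E(C_i)\sqcup E(D_i)\to P_i$, the \emph{word} of an interval of $C_i$ or $D_i$ is the sequence of colors of its edges, read upward. The first axiom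 is
\begin{enumerate}
\item[(T1)] $\min C_{i+1}=\min C_i$ and $\min D_{i+1}=\min D_i$, and for each $p\in P_i$ there is a word $w_{i,p}$, with set of letters $\varphi_i(p)$, such that $e^{(i+1)}$ has word $w_{i,p}$ for every edge $e$ of level $i$ and color $p$.
\end{enumerate}
So $C_{i+1}$ arises from $C_i$ by subdividing edges and possibly adding elements on top.

Let $e\in E(C_j)$ and $d\in E(D_j)$ have the same color. By induction on $i\ge j$, the intervals $e^{(i)}$ and $d^{(i)}$ have the same word: if it is $p_1\cdots p_n$, then both $e^{(i+1)}$ and $d^{(i+1)}$ have the word $w_{i,p_1}\cdots w_{i,p_n}$. So there is a unique order isomorphism $\kappa^{(i)}:e^{(i)}\to d^{(i)}$, and it preserves colors of edges. Moreover,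
\begin{equation}\label{eq:extend}
\kappa^{(i+1)}\text{ extends }\kappa^{(i)},
\end{equation}
because the element of $e^{(i)}$, or of $d^{(i)}$, with $r$ edges below it has $|w_{i,p_1}|+\dots+|w_{i,p_r}|$ edges below it in $e^{(i+1)}$, respectively $d^{(i+1)}$.

Let $\mathcal L_j$ be a set of pairs $(e,d)$ with $e\in E(C_j)$, $d\in E(D_j)$ and $\chi_j(e)=\chi_j(d)$, called \emph{links of level $j$}; links of different levels count as distinct. The second axiom is
\begin{enumerate}
\item[(T2)] any two distinct links have non-overlapping first components or non-overlapping second components.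
\end{enumerate}
Then $\mathcal R_i=\{(e^{(i)},d^{(i)}):(e,d)\in\mathcal L_j,\ j\le i\}$ is a link system for $C_i,D_i$, distinct links give distinct members of $\mathcal R_i$, and the isomorphism $x\mapsto x^R$ of a member is the corresponding $\kappa^{(i)}$. Let $\Gamma_i$ be the graph on the edges of level $i$ in which $\varepsilon\in E(C_i)$ and $\delta\in E(D_i)$ are adjacent if some $R=(e^{(i)},d^{(i)})\in\mathcal R_i$ has $\varepsilon\subseteq e^{(i)}$ and $\varepsilon^R=\delta$. Adjacent edges have the same color. The third axiom is
\begin{enumerate}
\item[(T3)] every $q\in P_i$ is the color of some edge of $C_i$, and any two edges of level $i$ of the same color lie in the same component of $\Gamma_i$.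
\end{enumerate}
A \emph{tower} over $(P_i,\varphi_i)$ is a system $(C_i,D_i,\chi_i,\mathcal L_i)_{i<\omega}$ satisfying (T1)--(T3). Put $K_i=K(C_i,D_i,\mathcal R_i)$.

\begin{lemma}\label{lem:sublattice}
Identify the fin $(e^{(i)},d^{(i)};s,t)$ of $K_i$ with the fin $(e^{(i+1)},d^{(i+1)};s,t)$ of $K_{i+1}$. Then $K_i$ is a sublattice of $K_{i+1}$. The union $K=\bigcup_iK_i$ is a countable modular lattice with zero and of breadth at most $2$.
\end{lemma}

\begin{proof}
By \eqref{eq:extend}, the maps $l,u$ and the relations ``companion'' and ``before'' on elements of $K_i$ are the same in $K_i$ and in $K_{i+1}$. We compare the formulas of Lemma~\ref{lem:lattice}. Joins of grid elements and the joins (F3) agree. In (F1) the case distinction and the second case involve only $u(z)$ and $g$. In the first case, $e^{(i+1)}\cap C_i=e^{(i)}$ and $d^{(i+1)}\cap D_i=d^{(i)}$, so for $g=(x,y)\in C_i\times D_i$ the same elements among $s,x,y'$ are counted, and $y'$ is the same by \eqref{eq:extend}; hence $m$ is the same. By (F4) the remaining joins reduce to (F1). The same argument with (F2) handles meets.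

Any three elements of $K$ lie in some $K_i$, so modularity and breadth follow from Corollary~\ref{cor:modular} and Lemma~\ref{lem:breadth}. By (T1), $(\min C_0,\min D_0)$ is the least element of every $K_i$.
\end{proof}

We call $K$ the \emph{lattice of the tower}.

\begin{proposition}\label{prop:con}
The lattice $K$ of a tower over $(P_i,\varphi_i)$ satisfies $\operatorname{Con}_cK\cong\varinjlim(2^{P_i},\varphi_i)$.
\end{proposition}

\begin{proof}
Fix $i$. We apply Lemma~\ref{lem:confin} to $K_i$, with a maximal chain that runs along two sides of the grid, where there are no fins in the way. Write $0=\min D_i$ and $1=\max C_i$. For $\varepsilon=[c,c']\in E(C_i)$ let $\hat\varepsilon=[(c,0),(c',0)]$, and for $\delta=[b,b']\in E(D_i)$ let $\hat\delta=[(1,b),(1,b')]$. A fin $(R;s,t)\le(c',0)$ would have $t^*\le\min D_i$, although $s^*<t^*$; a fin $(R;s,t)\ge(1,b)$ would have $s\ge\max C_i$, although $s<t$. So these intervals are prime in $K_i$. They lead from $(\min C_i,0)$, the least element of $K_i$, through $(1,0)$ to the largest element $(1,\max D_i)$, so they are the prime intervals of a maximal chain $M$. Color $\hat\varepsilon$ and $\hat\delta$ like $\varepsilon$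 and $\delta$; by (T3) all colors of $P_i$ occur.

\emph{Hypothesis (a).} Let $\varepsilon=[s,t]$ and $\delta=[s^*,t^*]$ be adjacent in $\Gamma_i$ through $R$, and let $z=(R;s,t)$. Neither $g=(t,s^*)$ nor $g=(s,t^*)$ satisfies $g\ll u(z)$ or $l(z)\ll g$, so (F1) and (F2) give $z\vee g=(t,t^*)$ and $z\wedge g=(s,s^*)$ for both. Hence consecutive intervals in the list
\[
[(s,0),(t,0)],\quad[(s,s^*),(t,s^*)],\quad[z,(t,t^*)],\quad[(s,s^*),(s,t^*)],\quad[(1,s^*),(1,t^*)]
\]
are transposes: the first and last steps take place in the grid, and the two middle steps use $z$. So $\hat\varepsilon$ and $\hat\delta$ are projective, and (T3) gives (a).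

\emph{Hypothesis (b).} For $q\in P_i$ let $\rho_C(x)$ and $\rho_D(y)$ be the numbers of edges of color $q$ below $x$ in $C_i$ and below $y$ in $D_i$. These maps are isotone, and they are compatible because the isomorphisms $\kappa^{(i)}$ preserve colors. The valuation $v_q$ of Lemma~\ref{lem:valK} increases by $1$ along a prime interval of $M$ of color $q$ and is constant along the others.

So $Y\mapsto\bigvee_{q\in Y}\alpha^i_q$ is an isomorphism $2^{P_i}\to\operatorname{Con}K_i=\operatorname{Con}_cK_i$, where $\alpha^i_q$ is generated by any prime interval of $M$ of color $q$. It remains to identify the map $\psi_i$ of Lemma~\ref{lem:union} with $\varphi_i$; both preserve joins and zero, so it suffices to compute $\psi_i(\alpha^i_q)$. By (T3) there is $\varepsilon=[c,c']\in E(C_i)$ of color $q$. Since $\min D_{i+1}=0$, the elements $(c,0)$ and $(c',0)$ are connected in $K_{i+1}$ by the chain of prime intervals $\hat\varepsilon_1$, where $\varepsilon_1$ runs through the edges of $\varepsilon^{(i+1)}$, and by (T1) the set of their colors is $\varphi_i(q)$. So $\psi_i(\alpha^i_q)=\bigvee_{q'\in\varphi_i(q)}\alpha^{i+1}_{q'}$. (An edge of $D_i$ would not serve as directly,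 since $\max C_i$ may grow; this is why (T3) asks for the color in $C_i$.) Lemma~\ref{lem:union} completes the proof.
\end{proof}

\begin{example}\label{ex:laddertower}
The ladder of Section~\ref{sec:ladder} is the lattice of a tower: $P_i=\{a,b\}$, $w_{i,a}=a$, $w_{i,b}=ab$, $C_i=\{0,\dots,i+1,\infty\}$, $D_i=\{0,1\}$, and $\mathcal L_i$ consists of the single link $([i,i+1],[0,1])$. The first components of the links are non-overlapping, every $a$-edge of $C_i$ is adjacent to the edge of $D_i$, and there is one $b$-edge. So the ladder is modular and $\operatorname{Con}L_i\cong2^{\{a,b\}}$.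
\end{example}

\section{The size of finitely generated sublattices}\label{sec:size}

In $K(C,D,\mathcal R)$ a fin carries coordinates across its link. Let $R=(e,d)$, let $z=(R;\min e,\max e)$, and write $0$ and $1$ for the least and largest elements of both chains. For $x\in e$,
\begin{equation}\label{eq:transfer}
\bigl((x,0)\vee z\bigr)\wedge(0,1)=(0,x^*),\qquad\bigl((0,x^*)\vee z\bigr)\wedge(1,0)=(x,0).
\end{equation}
Indeed, by (F1) both joins equal $(R;x,\max e)$ if $x<\max e$ and $u(z)$ if $x=\max e$; in either case $l$ of the join is $(x,x^*)$, and the second case of (F2) gives the meets. So the size of a finitely generated sublattice is governed by the orbits of points under finitely many link isomorphisms and their inverses. For arbitrary link systems these orbits are unbounded.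

\begin{example}\label{ex:shift}
Let $n\ge2$ and $C=D=\{0,1,\dots,2n\}$, with the links
\begin{align*}
R_1&=([0,n],[0,n]), & R_2&=([n,2n],[0,n]),\\
R_3&=([0,n],[n,2n]), & R_4&=([n+1,2n],[n,2n-1]).
\end{align*}
The pairs $R_1,R_3$ and $R_2,R_4$ have non-overlapping second components, and the other four pairs have non-overlapping first components. For $0\le x<n$, cross $R_3$, then $R_4$ backward, then $R_2$, then $R_1$ backward: $x\mapsto n+x\mapsto n+x+1\mapsto x+1\mapsto x+1$. By \eqref{eq:transfer}, the sublattice generated by the two corners $(2n,0)$, $(0,2n)$ and four fins contains $(0,0),(1,0),\dots,(n,0)$. So the class of all lattices $K(C,D,\mathcal R)$ does not generate a locally finite variety.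
\end{example}

In a tower such a shift cannot occur. List finitely many links by increasing level. Seen from the level $j$ of the last one, the earlier links move whole edges of level $j$ onto whole edges of level $j$, so they preserve the position of a point inside its edge; and the last link is a single edge, which meets each position once. Adding a link therefore merges only a bounded number of orbits. This uses that the levels are linearly ordered, which is where the countability of $S$ enters.

\begin{proposition}\label{prop:size}
Let $K$ be the lattice of a tower and $k\ge1$. Every $k$-generated sublattice of $K$ has at most $\beta(k)=4k^2(k+1)9^k$ elements.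
\end{proposition}

\begin{proof}
Let $X\subseteq K$ with $1\le|X|\le k$, say $X\subseteq K_i$. Let $R_1,\dots,R_r$, $0\le r\le k$, be the members of $\mathcal R_i$ that have a fin in $X$. Write $R_h=(e_h^{(i)},d_h^{(i)})$ with $(e_h,d_h)\in\mathcal L_{j_h}$, numbered so that $j_1\le\dots\le j_r\le i$, and let $\kappa_h:e_h^{(i)}\to d_h^{(i)}$ be the isomorphism. For $0\le h\le r$ let $\sim_h$ be the equivalence relation on $W=C_i\sqcup D_i$ generated by the pairs $(x,\kappa_g(x))$ with $g\le h$ and $x\in e_g^{(i)}$.

\emph{Claim: every $\sim_h$-class has at most $3^h$ elements.} For $h=0$ the classes are singletons. Let $h\ge1$ and $j=j_h$. Since the chains keep their least elements, each point of $W$ has exactly one of the following \emph{types}: it is a \emph{vertex}, that is, a point of $C_j\sqcup D_j$; or it is \emph{interior at position $n$}, that is, it lies strictly between the endpoints of a unique edge $\varepsilon$ of level $j$ and has $n$ elements of $\varepsilon^{(i)}$ below it; or it is \emph{high}, that is, above $\max C_j$, respectively $\max D_j$.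

Let $g\le h$. We show that $x$ and $\kappa_g(x)$ have the same type. As $j_g\le j$, the endpoints of $e_g$ and $d_g$ are vertices, so no point of $e_g^{(i)}$ or $d_g^{(i)}$ is high. By \eqref{eq:extend}, $\kappa_g$ restricts to an isomorphism of $e_g^{(j)}$ onto $d_g^{(j)}$, and these are the sets of vertices in $e_g^{(i)}$ and $d_g^{(i)}$. So $x$ is a vertex if and only if $\kappa_g(x)$ is. If $x$ is interior to the edge $\varepsilon=[c,c']$ of $C_j$, then $\varepsilon$ is an edge of $e_g^{(j)}$, its image $\delta=[\kappa_g(c),\kappa_g(c')]$ is an edge of $D_j$, and $\kappa_g$ maps $\varepsilon^{(i)}$ isomorphically onto $\delta^{(i)}$; so $\kappa_g(x)$ is interior at the same position as $x$. Consequently all points of a $\sim_h$-class have the same type.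

The relation $\sim_h$ is generated by $\sim_{h-1}$ and the new pairs $(x,\kappa_h(x))$, $x\in e_h^{(i)}$. Since $e_h$ is a single edge of level $j$, exactly two points of $e_h^{(i)}$ are vertices, and at most one is interior at any given position. So a $\sim_h$-class $Q$ contains at most two new pairs. The graph whose nodes are the $\sim_{h-1}$-classes inside $Q$, joined along the new pairs in $Q$, is connected and has at most two arcs, hence at most three nodes. Thus $|Q|\le3\cdot3^{h-1}$, which proves the claim.

Assign to a grid element $(x,y)$ the coordinates $x,y\in W$ and to a fin $(R;s,t)$ the coordinates $s,t\in W$. Let $Z$ be the union of the $\sim_r$-classes of the coordinates of elements of $X$. At most $2k$ classes occur, so $|Z|\le N:=2k3^k$. Put $A=Z\cap C_i$ and $B=Z\cap D_i$. For $x\in e_h^{(i)}$ we have $x\in A$ if and only if $\kappa_h(x)\in B$. Let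
\[
Y=(A\times B)\cup\{(R_h;s,t):1\le h\le r,\ s,t\in A\cap e_h^{(i)},\ s<t\}.
\]
Then $X\subseteq Y$, and $l(z),u(z)\in A\times B$ for every fin $z\in Y$. We check that $Y$ is closed under joins. The set $A\times B$ is a sublattice of the grid. For a fin $z=(R_h;s,t)\in Y$ and $g=(x,y)\in A\times B$, the join in (F1) is either $u(z)\vee g\in A\times B$ or $(R_h;m,t)$ with $m\in\{s,x,y'\}$, and $y'\in A$ when $y\in B\cap d_h^{(i)}$. The join in (F3) takes its coordinates from those of the two fins. In (F4), $z\vee z'=u(z)\vee z'$ is a join of the kind already treated. The same argument with (F2) and $l$ shows closure under meets. So the sublattice generated by $X$ lies in $Y$, and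
\[
|Y|\le|A||B|+k|A|^2\le(k+1)N^2=\beta(k).\qedhere
\]
\end{proof}

\section{Construction of towers and proofs of the theorems}\label{sec:construction}

Axioms (T2) and (T3) pull in opposite directions: at each level all edges of a color must be connected, but new links must avoid the rectangles of all earlier links. The simplest solution is to add fresh room on top of the chains.

\begin{proposition}\label{prop:towerI}
There is a tower over every Boolean system $(P_i,\varphi_i)$.
\end{proposition}

\begin{proof}
Let $w_{i,p}$ list the elements of $\varphi_i(p)$, each once. Let $C_0$ be a chain with $|P_0|$ edges, one edge $\eta_{0,p}$ of each color $p\in P_0$. Obtain $C_{i+1}$ from $C_i$ by subdividing each edge of color $p$ according to $w_{i,p}$ and then adding on top $|P_{i+1}|$ new edges, one edge $\eta_{i+1,q}$ of each color $q\in P_{i+1}$. Let $D_i$ be a copy of $C_i$ with the same colors, and write $\bar e$ for the copy of an edge $e$. The edges $\bar\eta_{j,p}$ serve as \emph{hubs}: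
\[
\mathcal L_j=\{(e,\bar\eta_{j,p}):p\in P_j,\ e\in E(C_j),\ \chi_j(e)=p\}.
\]
Axiom (T1) holds by construction.

(T2) Distinct hubs are non-overlapping: hubs of the same level $j$ are distinct edges of $D_j$, and for $j<j'$ we have $\max\bar\eta_{j,p}\le\max D_{j'-1}\le\min\bar\eta_{j',p'}$. Two distinct links with the same hub $\bar\eta_{j,p}$ have as first components distinct edges of $C_j$.

(T3) The color $q\in P_i$ occurs in $C_i$ on $\eta_{i,q}$, and every edge of $C_i$ of color $q$ is adjacent to $\bar\eta_{i,q}$. It remains to attach the edges of $D_i$. An edge of $D_{i+1}$ is a new hub or lies in an edge of $D_i$; by induction, every edge $\bar\varepsilon$ of $D_i$ lies in some hub $\bar\eta_{j,p}$ with $j\le i$. The link $(\eta_{j,p},\bar\eta_{j,p})$ belongs to $\mathcal L_j$, and its isomorphism sends each point to its copy. So $\bar\varepsilon$ is adjacent to $\varepsilon\in E(C_i)$, which has the same color.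
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:boolean}, $S\cong\varinjlim(2^{P_i},\varphi_i)$ for a Boolean system. Let $K$ be the lattice of a tower over it (Proposition~\ref{prop:towerI}). By Lemma~\ref{lem:sublattice}, $K$ is a countable modular lattice with zero; by Proposition~\ref{prop:con}, $\operatorname{Con}_cK\cong S$; Proposition~\ref{prop:size} gives the bound, and Lemma~\ref{lem:locfin} gives the last assertion.
\end{proof}

For a lattice with a largest element nothing may be added on top, so the hubs must be found inside the edges of $D_0$. Two problems arise. First, there must always be room for later hubs. We let every letter occur twice in $w_{i,p}$: of two edges of the same color, one becomes a hub and the other is kept as a spare, inside which the later hubs are cut. Second, the edge $\bar o$ of $D_0$ containing a hub is already linked to some edge $o$ of $C_0$, because the edges cut from $\bar o$ have to be attached to $C_i$; by (T2) the hub cannot be linked to edges lying in $o$. We therefore use two families of hubs with disjoint forbidden regions, and a third copy of each edge of $C_0$, forbidden for neither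 family, to connect the two.

\begin{proposition}\label{prop:towerII}
Over every unital Boolean system $(P_i,\varphi_i)$ there is a tower whose lattice has a largest element.
\end{proposition}

\begin{proof}
Let $w_{i,p}$ be a word in which each element of $\varphi_i(p)$ occurs exactly twice and no other letter occurs. Let $C_0$ be a chain with three edges $p^1,p^2,p^3$ of color $p$ for each $p\in P_0$, in any order, and let $D_0$ be a chain with edges $\bar p^1,\bar p^2,\bar p^3$ of color $p$ for each $p\in P_0$. Obtain $C_{i+1}$ and $D_{i+1}$ by subdividing according to the words $w_{i,p}$, adding nothing on top. Then (T1) holds, every edge of level $i$ lies in exactly one edge of level $0$, and $(\max C_0,\max D_0)$ is the largest element of every $K_i$.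

Since the system is unital, we can choose for each $q\in P_{i+1}$ a color $\pi_i(q)\in P_i$ with $q\in\varphi_i(\pi_i(q))$. For $\nu\in\{1,2\}$ we define \emph{spare edges} $\sigma^\nu_{i,q}\in E(D_i)$ for $i\ge0$ and \emph{hubs} $\eta^\nu_{i,q}\in E(D_i)$ for $i\ge1$, both of color $q\in P_i$. Let $\sigma^\nu_{0,p}=\bar p^\nu$. For $q\in P_{i+1}$ and $p=\pi_i(q)$, the interval $(\sigma^\nu_{i,p})^{(i+1)}$ has word $w_{i,p}$, so exactly two of its edges have color $q$; let $\eta^\nu_{i+1,q}$ be the lower one and $\sigma^\nu_{i+1,q}$ the upper one. For $i\ge1$ and $q\in P_i$ put $o_i(q)=\pi_0\cdots\pi_{i-1}(q)\in P_0$. Then $\eta^\nu_{i,q}$ lies in $\bar o^\nu$ with $o=o_i(q)$, for both values of $\nu$. Let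
\begin{align*}
\mathcal L_0&=\{(p^1,\bar p^1),\,(p^2,\bar p^2),\,(p^3,\bar p^3),\,(p^1,\bar p^3),\,(p^2,\bar p^3):p\in P_0\},\\
\mathcal L_i&=\{(e,\eta^\nu_{i,q}):\nu\in\{1,2\},\ q\in P_i,\ e\in E(C_i),\ \chi_i(e)=q,\\
&\qquad\qquad\qquad\qquad e\text{ does not lie in }o_i(q)^\nu\}\qquad(i\ge1).
\end{align*}

(T2) Two distinct links of level $0$ differ in a component, and distinct edges of $C_0$, or of $D_0$, are non-overlapping.

Hubs $\eta^\nu_{i,q}$ with distinct triples $(\nu,i,q)$ are non-overlapping. For different $\nu$ they lie in different edges of $D_0$. For equal $\nu$ and $i$ they are edges of $D_i$ of different colors. For equal $\nu$ and $1\le i<i'$, the hub $\eta^\nu_{i',q'}$ lies in a spare edge of level $i'-1$, and each spare edge lies in a spare edge of the previous level, so it lies in some $\sigma^\nu_{i,r}$; and $\sigma^\nu_{i,r}$ and $\eta^\nu_{i,q}$ are distinct edges of $D_i$, of different colors if $r\ne q$, and upper and lower if $r=q$. Two distinct links with the same hub $\eta^\nu_{i,q}$ have as first components distinct edges of $C_i$. This settles pairs of links of positive level.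

Finally take a link $(e,\eta^\nu_{i,q})$ with $i\geq 1$ and a link of level $0$, and let $o=o_i(q)$. If the second component of the latter is not $\bar o^\nu$, it is non-overlapping with $\eta^\nu_{i,q}$. Otherwise, as $\nu\ne3$, the link is $(o^\nu,\bar o^\nu)$; the edge $e$ lies in an edge of $C_0$ other than $o^\nu$, so it is non-overlapping with $o^\nu$.

(T3) Every color of $P_0$ occurs in $C_0$, and if $\pi_i(q)$ occurs in $C_i$ then $q$ occurs in $C_{i+1}$. For $i=0$, the edges $p^1,p^2,p^3$ are adjacent to $\bar p^3$, and $\bar p^1,\bar p^2$ are adjacent to $p^1,p^2$. Let $i\ge1$, $q\in P_i$ and $o=o_i(q)$. The edges of $C_i$ of color $q$ not lying in $o^1$ are adjacent to $\eta^1_{i,q}$, those not lying in $o^2$ are adjacent to $\eta^2_{i,q}$, and every edge of color $q$ belongs to one of these two groups. The interval $(o^3)^{(i)}$ has the same word as $(\bar o^1)^{(i)}$, which contains the edge $\eta^1_{i,q}$ of color $q$. So some edge of color $q$ lies in $o^3$, and it belongs to both groups. Hence all edges of $C_i$ of color $q$ are in one component of $\Gamma_i$. Every edge of $D_i$ lies in some $\bar p^\mu$, $\mu\in\{1,2,3\}$, and through the link $(p^\mu,\bar p^\mu)\in\mathcal L_0$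 it is adjacent to an edge of $C_i$ of its own color.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:variety}]
Let $\mathbf V$ be the variety generated by the lattices of all towers. These lattices are modular, and modularity is expressed by an identity, so $\mathbf V$ consists of modular lattices. It is locally finite by Proposition~\ref{prop:size} and Lemma~\ref{lem:locfin}.

Let $S$ be a countable distributive $(\vee,0)$-semilattice. The lattice $K$ in the proof of Theorem~\ref{thm:main} is the lattice of a tower, so it is a countable member of $\mathbf V$ with zero and of breadth at most $2$, and $\operatorname{Con}_cK\cong S$. Conversely, for a countable lattice $K$ the semilattice $\operatorname{Con}_cK$ is distributive, and it is countable since there are countably many finite sets of pairs.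

Suppose $S$ has a largest element. If $S=\{0\}$, take the one-element lattice, which belongs to every variety. Otherwise $S$ is the direct limit of a unital Boolean system by Proposition~\ref{prop:boolean}, and Propositions~\ref{prop:towerII} and~\ref{prop:con} and Lemma~\ref{lem:sublattice} give a countable $K\in\mathbf V$ with $0$ and $1$, of breadth at most $2$, such that $\operatorname{Con}_cK\cong S$. Conversely, if $K$ has $0$ and $1$, the congruence generated by the pair $(0,1)$ identifies all elements and is the largest element of $\operatorname{Con}_cK$.
\end{proof}

\section{Breadth one does not suffice}\label{sec:breadthone}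

A lattice of breadth at most $1$ satisfies $a\vee b\in\{a,b\}$ for all $a,b$, so it is a chain. Without a second chain there is nothing to tie one interval to another, and the semilattice represented by the ladder is already out of reach.

\begin{proposition}\label{prop:breadthone}
If $K$ is a chain, then $\operatorname{Con}_cK$ is not a three-element chain.
\end{proposition}

\begin{proof}
Suppose that $\operatorname{Con}_cK=\{0<\alpha<\gamma\}$, and let $\alpha$ be generated by collapsing finitely many intervals $[c_i,d_i]$. Every partition of a chain into convex sets is a congruence. So the classes of $\alpha$ with more than one element are obtained by merging intervals $[c_i,d_i]$ that intersect; they are finitely many intervals whose endpoints are among the $c_i,d_i$. As $\alpha<\gamma$, there are $u<v$ that $\alpha$ does not identify. Cut $[u,v]$ at the points $c_i,d_i$ that it contains. Some piece $[x,y]$, $x<y$, is not collapsed by $\alpha$, and no $c_i$ or $d_i$ lies strictly between $x$ and $y$. If a class $[c,d]$ of $\alpha$ had two points in common with $[x,y]$, then $c<y$ and $d>x$, hence $c\le x$ and $d\ge y$, and $\alpha$ would collapse $[x,y]$. So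 $[x,y]$ has at most one point in common with each class of $\alpha$. The congruence generated by $(x,y)$ has $[x,y]$ as its only class with more than one element; it is compact and nonzero, and it meets $\alpha$ trivially. But every nonzero member of $\{0,\alpha,\gamma\}$ contains $\alpha\neq0$, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Wehrung}
Friedrich Wehrung,
\emph{Semilattices of finitely generated ideals of exchange rings with finite stable rank},
arXiv:math/0501326 (2005).

\end{thebibliography}
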